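
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Joint embedding is undecidable for monotone graph classes}


\begin{abstract}
A monotone class of finite graphs is given by a set of forbidden, not necessarily induced, subgraphs. We show that no algorithm decides, from a finite set of forbidden subgraphs, whether the monotone class it defines has the joint embedding property. From a Turing machine $M$ we construct a finite set of forbidden subgraphs whose class has the joint embedding property if and only if $M$ does not halt on the blank tape. A single disconnected forbidden graph suffices for undecidability, the problem is $\Pi^0_1$-complete, and it stays undecidable when embeddings are replaced by injective homomorphisms. For classes defined by one forbidden graph we give a simple criterion.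
\end{abstract}

\section{The question and the results}

Graphs are finite and simple, unless we say otherwise. A class of graphs is \emph{hereditary} if it is closed under induced subgraphs; it is then specified by a set of forbidden induced subgraphs. A class is \emph{monotone} if it consists of all graphs that contain none of the graphs of a given set as a (not necessarily induced) subgraph. Monotone classes are hereditary. Throughout, ``contains'' refers to not necessarily induced subgraphs. An \emph{embedding} of $A$ into $C$ is an isomorphism of $A$ onto an induced subgraph of $C$. A hereditary class $\mathcal C$ has the \emph{joint embedding property} (JEP) if for all $A,B\in\mathcal C$ there is $C\in\mathcal C$ into which both $A$ and $B$ embed.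

The JEP says that the class is the trace of a single object: a nonempty hereditary class $\mathcal C$, closed under isomorphism, has the JEP if and only if it is the class of all finite graphs that embed into some one countable graph. Indeed, suppose $\mathcal C$ has the JEP, and list its members up to isomorphism as $A_1,A_2,\dots$, with repetitions if there are only finitely many. Put $C_1=A_1$. Given $C_n\in\mathcal C$, the JEP yields, after renaming vertices, a graph $C_{n+1}\in\mathcal C$ that has $C_n$ as an induced subgraph and into which $A_{n+1}$ embeds. Every $A_n$ embeds into the union of the $C_n$, and every finite induced subgraph of the union is an induced subgraph of some $C_n$, hence in $\mathcal C$. Conversely, two finite induced subgraphs of a graph both lie in the subgraph induced on the union of their vertex sets.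

It is known that no algorithm decides, from a finite set of forbidden induced subgraphs, whether the corresponding hereditary class has the JEP. The question answered here, whose source is \cite{Braunfeld}, is whether there is such an algorithm for finite sets of forbidden subgraphs and monotone classes.

Some cases are easy. If all forbidden graphs are connected, the class is closed under disjoint unions, and disjoint unions witness the JEP. So failures need a disconnected forbidden graph. For example, forbid $2K_2$, two disjoint edges. The triangle and the star $K_{1,3}$ are in the class. The edges of a member form a star or a triangle, if there are any, so no member contains both: the JEP fails. For a single forbidden graph there is a complete answer, which is easy to check.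

\begin{theorem}\label{thm:one}
Let $F$ be a graph with at least one vertex. The monotone class defined by forbidding $F$ alone has the JEP if and only if $F$ is connected or $F=2K_1$.
\end{theorem}

One might hope that monotone classes are tame in general. Their rules can limit the presence of edges but never their absence: any edge of a member may be deleted. In particular, no rule can demand that a grid, a computation, or anything else be completed. Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
There is a computable function that assigns to each deterministic Turing machine $M$ a finite set $\mathcal F_M$ of graphs such that the monotone class $\mathcal C_M$ defined by $\mathcal F_M$ has the JEP if and only if $M$ does not halt on the blank tape. Hence no algorithm decides, given a finite set of forbidden subgraphs, whether the corresponding monotone class has the JEP.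
\end{theorem}

The second sentence follows from the first because halting on the blank tape is undecidable. The construction yields more. We write $D+D$ for the disjoint union of two copies of $D$. A set of finite objects is $\Pi^0_1$ if it has the form $\{x: R(x,n)\text{ for all }n\}$ with $R$ decidable; it is $\Pi^0_1$-complete if moreover every $\Pi^0_1$ set reduces to it by a computable function. The set of machines that do not halt on the blank tape is $\Pi^0_1$-complete.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item The problem remains undecidable for inputs that contain exactly one disconnected forbidden graph, of the form $D+D$ with $D$ connected. This is sharp: if all forbidden graphs are connected, the JEP holds.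
\item The problem is $\Pi^0_1$-complete.
\item The problem remains undecidable if, in the definition of the JEP, ``embeds into'' is weakened to ``is isomorphic to a not necessarily induced subgraph of''.
\end{enumerate}
\end{theorem}

Section~\ref{sec:line} shows the mechanism in a toy setting. Sections~\ref{sec:quadrant}--\ref{sec:nonhalt} prove Theorem~\ref{thm:main}, Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}, and Section~\ref{sec:one}, which is independent of the rest, proves Theorem~\ref{thm:one}.

\section{The mechanism on a line}\label{sec:line}

Rules that cannot force anything to exist can still force things to \emph{coincide}. If a rule allows at most one object of some sort, then the two such objects in $A$ and $B$ must be identified in any joint $C$. The idea is to let identification propagate along a computation, and to let halting create a contradiction.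

To see this by hand, consider finite directed graphs without loops in which every vertex has exactly one of the colors $a,b,h_1,h_2$ and some vertices are marked as \emph{roots}. Embeddings are injective maps that preserve colors, arcs and non-arcs, roots and non-roots. Think of $h_1,h_2$ as two versions of one color $h$. Fix a map $f:\{a,b\}\to\{a,b,h\}$ and consider the class given by the following rules.
\begin{enumerate}
\item There is at most one root; it has color $a$ and no in-neighbor.
\item Each vertex has at most one in-neighbor and at most one out-neighbor.
\item If $u\to w$ and $u$ has color $c\in\{a,b\}$, then $w$ has color $f(c)$ or, if $f(c)=h$, one of the colors $h_1,h_2$.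
\end{enumerate}

\emph{Suppose $f(a)=b$ and $f(b)=h$.} For $\epsilon=1,2$ let $A_\epsilon$ be the path $v_0\to v_1\to v_2$ with root $v_0$ and colors $a,b,h_\epsilon$. Both are in the class. If both embed into a member $C$, then the two images of $v_0$ coincide because $C$ has one root; the images of $v_1$ coincide because the root has one out-neighbor; the images of $v_2$ coincide for the same reason. This last vertex would have both colors $h_1$ and $h_2$. So the JEP fails.

\emph{Suppose $f(a)=b$ and $f(b)=a$.} Let $A$ and $B$ be in the class. If one of them has no root, the disjoint union of $A$ and $B$ is in the class. Otherwise, following out-neighbors from the root of $A$ gives vertices $t_A(0)\to t_A(1)\to\cdots$. There is no repetition: at the first repetition $t_A(k)=t_A(l)$ with $k<l$, either $k=0$ and the root has an in-neighbor, or $k\ge1$ and $t_A(k-1)\ne t_A(l-1)$ are two in-neighbors of one vertex. So the path ends, say at $t_A(r)$; likewise $B$ has a path ending at $t_B(r')$, where we may assume $r\le r'$. Along both paths the colors are $a,b,a,b,\dots$, so identifying $t_A(k)$ with $t_B(k)$ for $k\le r$ respects colors; it also respects the arcs, since by rule~2 the only arcs inside each segment join consecutive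 vertices. Let $C$ be the union of $A$ and $B$ with these identifications; it contains $A$ and $B$ as induced subgraphs. The roots are identified, and their common image has color $a$ and no in-neighbor in $A$ or in $B$, which gives rule~1. An identified vertex $t(k)$ with $k\ge1$ has the in-neighbor $t(k-1)$ only, and for $k<r$ the out-neighbor $t(k+1)$ only; $t(r)$ has no out-neighbor in $A$ and at most one in $B$. All other vertices have all their arcs in $A$ or all in $B$. This gives rule~2, and rule~3 concerns single arcs. So the JEP holds.

Both directions appear here in miniature. Identification spreads deterministically from the root. If the deterministic sequence reaches $h$, the two versions of $h$ clash; if it never does, the two generated parts carry the same colors, and one can glue along their common part. To turn this into Theorem~\ref{thm:main} we have three tasks.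
\begin{itemize}
\item \emph{Undecidability.} A finite map $f$ iterated on a line is easy to predict. We replace the line by a quadrant, in which a vertex is determined by two predecessors (Section~\ref{sec:quadrant}).
\item \emph{Colors, roots and directions in undirected graphs.} These are encoded by a fixed asymmetric graph $D$ whose vertices serve as names: a vertex is colored by joining it to one vertex of $D$. Directions are read off from coordinates modulo $3$ (Section~\ref{sec:class}).
\item \emph{Uniqueness of the names.} The graph $D$ may occur only once, and gluing must not create a second copy. This is arranged by making $D$ very dense.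
\end{itemize}

\section{A computation as a deterministic quadrant}\label{sec:quadrant}

Let $M$ be a deterministic Turing machine with one two-way infinite tape, tape alphabet $\Gamma$ containing the blank $\square$, state set $Q$, start state $q_0$ and halting state $q_H$. It halts by reaching $q_H$; a configuration in state $q_H$ stays unchanged, and in one step the head moves by at most one cell. Put $\Sigma_1=\Gamma\cup(Q\times\Gamma)$. Let $x_t:\mathbb Z\to\Sigma_1$ be the configuration at time $t$ when $M$ starts on the blank tape: the cell under the head carries a pair (state, letter), every other cell a letter. Thus $x_0(0)=(q_0,\square)$ and $x_0(p)=\square$ for $p\neq0$.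

There is a map $\varphi:\Sigma_1^3\to\Sigma_1$, computable from $M$, with
\[
x_{t+1}(p)=\varphi\bigl(x_t(p-1),x_t(p),x_t(p+1)\bigr).
\]
Indeed, if at most one of $a,b,c$ lies in $Q\times\Gamma$, the triple determines the content of the middle cell after one step, and we let $\varphi(a,b,c)$ be that content; for all other triples put $\varphi(a,b,c)=\square$. If no head is present then $\varphi(a,b,c)=b$, so $\varphi(\square,\square,\square)=\square$. By induction on $t$, $x_t(p)=\square$ whenever $|p|>t$. Let $H=\{q_H\}\times\Gamma$. Then $M$ halts if and only if $x_t(p)\in H$ for some $t,p$.

In the space-time array $(t,p)\mapsto x_t(p)$ a cell has three predecessors, and the array starts from an infinite row, whereas we want everything to be generated from one vertex. Both defects disappear if we turn the array by $45$ degrees and insert intermediate rows that store pairs of neighboring cells; see Figure~\ref{fig:quadrant}.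

Let $\Sigma=\Sigma_1\cup\Sigma_1^2$ (disjoint union). For $i,j\in\mathbb Z$ with $i+j\ge0$ put
\[
y(i,j)=\begin{cases}
x_t\bigl(\tfrac{i-j}2\bigr) & \text{if } i+j=2t,\\[3pt]
\bigl(x_t(\tfrac{i-j-1}2),\,x_t(\tfrac{i-j+1}2)\bigr) & \text{if } i+j=2t+1.
\end{cases}
\]
Define $\delta:\Sigma^2\to\Sigma$ by
\[
\delta(a,b)=(a,b)\quad(a,b\in\Sigma_1),\qquad
\delta\bigl((a,b),(b,c)\bigr)=\varphi(a,b,c)\quad(a,b,c\in\Sigma_1),
\]
and $\delta=\square$ on all other pairs. On the two sides of the quadrant $\mathbb N^2$ one of the two arguments of $\delta$ will be blank, and we use the following one-argument versions. For $s\in\Sigma$ let $\square_s=\square$ if $s\in\Sigma_1$ and $\square_s=(\square,\square)$ if $s\in\Sigma_1^2$, and put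
\[
\delta_{\rightarrow}(s)=\delta(s,\square_s),\qquad \delta_{\uparrow}(s)=\delta(\square_s,s).
\]
Finally, let $\sigma_0=(q_0,\square)\in Q\times\Gamma\subseteq\Sigma_1$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=2cm,y=1.05cm]
\draw (0,0)--(4,0) (0,1)--(3,1) (0,2)--(2,2) (0,3)--(1,3);
\draw (0,0)--(0,4) (1,0)--(1,3) (2,0)--(2,2) (3,0)--(3,1);
\foreach \p in {(1,0),(0,1),(3,0),(2,1),(1,2),(0,3)} {\fill \p circle (2pt);}
\node[fill=white,inner sep=2pt] at (0,0) {$x_0(0)$};
\node[fill=white,inner sep=2pt] at (2,0) {$x_1(1)$};
\node[fill=white,inner sep=2pt] at (1,1) {$x_1(0)$};
\node[fill=white,inner sep=2pt] at (0,2) {$x_1(-1)$};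
\node[fill=white,inner sep=2pt] at (4,0) {$x_2(2)$};
\node[fill=white,inner sep=2pt] at (3,1) {$x_2(1)$};
\node[fill=white,inner sep=2pt] at (2,2) {$x_2(0)$};
\node[fill=white,inner sep=2pt] at (1,3) {$x_2(-1)$};
\node[fill=white,inner sep=2pt] at (0,4) {$x_2(-2)$};
\end{tikzpicture}
\caption{The symbols $y(i,j)$ with $i,j\ge0$ and $i+j\le4$; $i$ grows to the right, $j$ upward. The antidiagonal $i+j=2t$ shows the cells $-t,\dots,t$ at time $t$. A dot on the antidiagonal $i+j=2t+1$ carries the pair formed by two neighboring cells at time $t$. Each symbol except $y(0,0)$ is determined by the one to its left and the one below it or, on a side of the quadrant, by the one of these that exists.}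
\label{fig:quadrant}
\end{figure}

\begin{lemma}\label{lem:quadrant}
On $\mathbb N^2$ the function $y$ satisfies $y(0,0)=\sigma_0$ and
\begin{equation}\label{eq:rec}
\begin{aligned}
y(i,0)&=\delta_{\rightarrow}(y(i-1,0)) && (i\ge1),\\
y(0,j)&=\delta_{\uparrow}(y(0,j-1)) && (j\ge1),\\
y(i,j)&=\delta\bigl(y(i-1,j),y(i,j-1)\bigr) && (i,j\ge1).
\end{aligned}
\end{equation}
Moreover, $M$ halts on the blank tape if and only if $y(i,j)\in H$ for some $(i,j)\in\mathbb N^2$.
\end{lemma}

\begin{proof}
We first show $y(i,j)=\delta(y(i-1,j),y(i,j-1))$ for all $i,j\in\mathbb Z$ with $i+j\ge1$. If $i+j=2t+1$, the arguments are $x_t(\frac{i-j-1}2)$ and $x_t(\frac{i-j+1}2)$, and $\delta$ forms the pair, which is $y(i,j)$. If $i+j=2t+2$ and $p=\frac{i-j}2$, the arguments are $(x_t(p-1),x_t(p))$ and $(x_t(p),x_t(p+1))$, and $\delta$ gives $\varphi(x_t(p-1),x_t(p),x_t(p+1))=x_{t+1}(p)=y(i,j)$.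

Next, outside the quadrant $y$ is blank: if $i+j\ge0$ and one of $i,j$ is negative, then $y(i,j)$ is $\square$ for even $i+j$ and $(\square,\square)$ for odd $i+j$. If $i+j=2t$, the cell shown is $\frac{i-j}2=t-j=i-t$, which is $>t$ if $j<0$ and $<-t$ if $i<0$. If $i+j=2t+1$, the two cells are $t-j$ and $t-j+1$, equivalently $i-t-1$ and $i-t$; both are $>t$ if $j<0$ and both are $<-t$ if $i<0$. In each case $x_t$ is blank there.

For $i\ge1$ we now have $y(i,0)=\delta(y(i-1,0),y(i,-1))$, where $y(i,-1)$ is blank and lies on the same antidiagonal as $y(i-1,0)$. So $y(i,-1)=\square_s$ for $s=y(i-1,0)$, and $y(i,0)=\delta_\rightarrow(s)$. Likewise $y(0,j)=\delta(y(-1,j),y(0,j-1))=\delta_\uparrow(y(0,j-1))$ for $j\ge1$. This proves \eqref{eq:rec}, and $y(0,0)=x_0(0)=\sigma_0$.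

If $x_t(p)\in H$ then $|p|\le t$, so $(t+p,t-p)\in\mathbb N^2$ and $y(t+p,t-p)=x_t(p)\in H$. Conversely, $y(i,j)\in H\subseteq\Sigma_1$ forces $i+j$ to be even, and then some $x_t(p)$ is in $H$.
\end{proof}

\section{The class $\mathcal C_M$}\label{sec:class}

\subsection*{Labels}

Each halting symbol gets two versions. Let
\[
\widehat\Sigma=(\Sigma\setminus H)\cup(H\times\{1,2\}),
\]
and let $\pi:\widehat\Sigma\to\Sigma$ be the identity on $\Sigma\setminus H$, with $\pi(h,\epsilon)=h$. A \emph{label} is a triple $\tau=(k,e,s)$ consisting of a \emph{residue} $k\in(\mathbb Z/3)^2$, a \emph{place} $e\in\{o,\rightarrow,\uparrow,\bullet\}$ and a \emph{symbol} $s\in\widehat\Sigma$. A vertex meant to sit at $(i,j)\in\mathbb N^2$ will have residue $(i,j)\bmod3$ and the \emph{place of $(i,j)$}, which is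
\[
o\ \text{ if } i=j=0,\qquad \rightarrow\ \text{ if } i\ge1,\,j=0,\qquad \uparrow\ \text{ if } i=0,\,j\ge1,\qquad \bullet\ \text{ if } i,j\ge1.
\]
Let $\Theta$ be the finite set of labels and $m=|\Theta|$. As $m=36\,|\widehat\Sigma|$, we have $m\ge14$, which is all we shall need.

\subsection*{The graph $D$}

Let $\overline D$ be the spider on $m$ vertices with legs of lengths $1,2,m-4$, that is, the tree with one vertex of degree $3$ from which paths with $1$, $2$ and $m-4$ further vertices emanate. Let $D$ be its complement, with the vertices named $d_\tau$, $\tau\in\Theta$. The following facts will be used.
\begin{itemize}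
\item $D$ has no automorphism except the identity. An automorphism of $D$ is one of the spider; it fixes the vertex of degree $3$ and, the legs having different lengths, each leg pointwise.
\item $\overline D$ has maximum degree $3$ and no $4$-cycle.
\item $D$ has minimum degree $m-4\ge10$. Since $m-4>m/2$, every component has more than half of the vertices, so $D$ is connected.
\end{itemize}
A \emph{copy} of $D$ in a graph $G$ is an injective homomorphism $D\to G$. Copies are maps, so ``one copy'' means that each vertex of $D$ can be recognized. An injective homomorphism from $D$ to $D$ is an automorphism, because $D$ is finite; so $D$ has exactly one copy in itself.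

\subsection*{The rules}

Suppose $G$ has exactly one copy of $D$. We identify $D$ with its image, so $V(D)\subseteq V(G)$. A vertex outside $V(D)$ adjacent to $d_\tau$ is \emph{labeled}, with label $\tau$ and the corresponding residue, place and symbol; rule (R3) below makes the label unique. The symbol of $v$ is denoted $s(v)$. For adjacent labeled vertices $p,q$, call $p$ a \emph{left neighbor} of $q$ if the residue of $p$ is that of $q$ minus $(1,0)$, and a \emph{lower neighbor} of $q$ if it is that of $q$ minus $(0,1)$. Since $1\ne-1$ in $\mathbb Z/3$, these relations orient the edge: $p$ and $q$ cannot be left neighbors of each other, nor lower neighbors of each other.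

The class $\mathcal C_M$ consists of all graphs $G$ that satisfy (R1) and, if $G$ has a copy of $D$, also (R2)--(R7).

\begin{description}
\item[(R1)] $G$ has at most one copy of $D$.
\item[(R2)] $G[V(D)]$ has no edges besides those of $D$.
\item[(R3)] Every vertex outside $V(D)$ has at most one neighbor in $V(D)$.
\item[(R4)] The residues of adjacent labeled vertices differ by $\pm(1,0)$ or $\pm(0,1)$.
\item[(R5)] \emph{Few predecessors.} A vertex of place $\rightarrow$ or $\bullet$ has at most one left neighbor; one of place $o$ or $\uparrow$ has none. A vertex of place $\uparrow$ or $\bullet$ has at most one lower neighbor; one of place $o$ or $\rightarrow$ has none.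
\item[(R6)] \emph{Unique successors.}
 (a) At most one vertex has place $o$.
 (b) No vertex is a left neighbor of two distinct vertices of place $\rightarrow$.
 (c) No vertex is a lower neighbor of two distinct vertices of place $\uparrow$.
 (d) There are no distinct $u,v,z,w,w'$ such that $w,w'$ have place $\bullet$, $u$ is a left neighbor and $v$ a lower neighbor of both $w$ and $w'$, and $z$ is a lower neighbor of $u$ and a left neighbor of $v$.
\item[(R7)] \emph{Correct content.}
 (a) A vertex of place $o$ has residue $(0,0)$ and symbol in $\pi^{-1}(\sigma_0)$.
 (b) If $u$ is a left neighbor of a vertex $w$ of place $\rightarrow$, then $u$ has place $o$ or $\rightarrow$, and $\pi s(w)=\delta_\rightarrow(\pi s(u))$.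
 (c) If $u$ is a lower neighbor of a vertex $w$ of place $\uparrow$, then $u$ has place $o$ or $\uparrow$, and $\pi s(w)=\delta_\uparrow(\pi s(u))$.
 (d) If $u$ is a left neighbor and $v$ a lower neighbor of a vertex $w$ of place $\bullet$, then $\pi s(w)=\delta(\pi s(u),\pi s(v))$.
\end{description}

Two design choices deserve a comment. First, one edge carries residue, place and symbol together. If they were carried by separate edges, a vertex of place $o$ without a symbol in $A$ would be forced, by (R6)(a), onto a vertex of place $o$ with a symbol in $B$, and then $A$ would not be induced in $C$. The JEP would fail for a reason that has nothing to do with $M$.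

Second, the vertex $z$ in (R6)(d) is there because residues know positions only modulo $3$. Without $z$ the rule would also identify vertices with predecessors at $(k,l)$ and $(k',l')$ where merely $k'\equiv k+1$ and $l'\equiv l-1$ modulo $3$; with $z$, which must sit at $(k,l-1)$ and at $(k'-1,l')$, we get $(k',l')=(k+1,l-1)$. For instance, suppose $M$ does not halt, and let $A$ consist of $D$, vertices at $(0,0),\dots,(4,0)$ and $(0,1)$ with the labels and edges of the quadrant, and a vertex $w$ of place $\bullet$, residue $(1,1)$ and symbol $\square$, whose left neighbor is the vertex at $(0,1)$ and whose lower neighbor is the vertex at $(4,0)$. This satisfies (R7)(d), since one of the two input symbols is a pair and the other is not; the other rules are also satisfied, where for (R1) we note that all vertices outside $V(D)$ have degree at most $5$. The vertex $w$ belongs to no position of the quadrant, so gluing two copies of $A$ along their quadrants, as we shall do in Section~\ref{sec:nonhalt}, produces two vertices $w,w'$ with the same predecessors. Rule (R6)(d) permits this: the lower neighbor of the vertex at $(0,1)$ sits at $(0,0)$ and the left neighbor of the vertex at $(4,0)$ sits at $(3,0)$, so there is no $z$.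

\begin{lemma}\label{lem:finite}
There is a finite set $\mathcal F_M$ of graphs, computable from $M$, such that $\mathcal C_M$ is the class of graphs containing no member of $\mathcal F_M$ as a subgraph. Every member of $\mathcal F_M$ contains $D$, and its only disconnected member is $D+D$.
\end{lemma}

\begin{proof}
For (R1), take all graphs $f(D)\cup g(D)$, where $f\ne g$ are injective maps from $V(D)$ to a fixed set of $2m$ elements; here $f(D)$ has vertex set $f(V(D))$ and the images of the edges of $D$ as edges. A graph violates (R1) if and only if it contains one of these. Since $D$ is connected, $f(D)\cup g(D)$ is connected unless $f(D)$ and $g(D)$ are disjoint, in which case it is $D+D$. None of these graphs is $D$ itself, which has only one copy of $D$.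

Given (R1) and a copy of $D$ in $G$, each of the other rules says that certain edges are not all present, because ``having label $\tau$'' means being adjacent to $d_\tau$, and left and lower neighbors are defined by labels and adjacency. For (R2) we forbid $D$ plus one edge between two of its vertices; for (R3) we forbid $D$ plus a vertex joined to two vertices of $D$. For (R4)--(R7) we forbid $D$ together with at most five new vertices, each joined to one vertex of $D$, and some specified edges among the new vertices. For instance, the first clause of (R5) forbids $D$ with new vertices $p,p',q$ and edges $pq$, $p'q$, $pd_\sigma$, $p'd_{\sigma'}$, $qd_\tau$, for all $\sigma,\sigma',\tau\in\Theta$ such that $\tau$ has place $\rightarrow$ or $\bullet$ and $\sigma,\sigma'$ both have the residue of $\tau$ minus $(1,0)$; and (R7)(d) forbids $D$ with new vertices $u,v,w$, edges $uw$, $vw$, and edges to $d_\rho,d_\sigma,d_\tau$ respectively, for all $\rho,\sigma,\tau$ with the residues and the place named in the rule but symbols that violate the equation. Each rule yields a finite list of this kind. All these graphs are connected, since $D$ is connected and each new vertex is joined to $D$.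

A graph violating one of the rules contains a member of the lists. Conversely, suppose $G$ contains a member of the lists. If $G$ violates (R1) or (R3), it is not in $\mathcal C_M$. Otherwise the copy of $D$ in that member is the only copy of $D$ in $G$, the new vertices of the member lie outside $V(D)$, and their labels are unique; so $G$ violates the rule from whose list the member comes.
\end{proof}

\section{The generated part of a graph}\label{sec:generated}

This section is the analog of following the path from the root in Section~\ref{sec:line}. Call $J\subseteq\mathbb N^2$ \emph{down-closed} if lowering a positive coordinate of an element of $J$ by $1$ gives an element of $J$.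

Let $A\in\mathcal C_M$ contain a copy of $D$. Define a partial map $t=t_A$ from $\mathbb N^2$ to $V(A)$ recursively:
\begin{itemize}
\item $t(0,0)$ is the vertex of place $o$;
\item for $i\ge1$, $t(i,0)$ is the vertex of place $\rightarrow$ that has $t(i-1,0)$ as a left neighbor;
\item for $j\ge1$, $t(0,j)$ is the vertex of place $\uparrow$ that has $t(0,j-1)$ as a lower neighbor;
\item for $i,j\ge1$, $t(i,j)$ is the vertex of place $\bullet$ that has $t(i-1,j)$ as a left neighbor and $t(i,j-1)$ as a lower neighbor.
\end{itemize}
In each case $t(i,j)$ is defined if the predecessors named are defined and such a vertex exists. Let $\mathrm{Dom}_A$ be the domain of $t_A$.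

\begin{lemma}\label{lem:generated}
The map $t=t_A$ is well defined and $\mathrm{Dom}_A$ is down-closed. For $(i,j)\in\mathrm{Dom}_A$:
\begin{enumerate}
\item[(a)] $t(i,j)$ has residue $(i,j)\bmod 3$ and the place of $(i,j)$;
\item[(b)] if $i\ge1$, the only left neighbor of $t(i,j)$ is $t(i-1,j)$, and if $i=0$ there is none; if $j\ge1$, the only lower neighbor of $t(i,j)$ is $t(i,j-1)$, and if $j=0$ there is none;
\item[(c)] $\pi s(t(i,j))=y(i,j)$.
\end{enumerate}
Moreover, $t$ is injective, and two vertices of its image are adjacent if and only if they are $t(i,j)$ and $t(i-1,j)$, or $t(i,j)$ and $t(i,j-1)$, for some $i,j$. Hence each $t(i,j)$ has at most four neighbors in the image of $t$.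
\end{lemma}

\begin{proof}
We show by induction on $i+j$ that there is at most one candidate for $t(i,j)$. For $t(0,0)$, $t(i,0)$, $t(0,j)$ this is (R6)(a), (b), (c). Let $i,j\ge1$, and suppose $w\ne w'$ are candidates. Put $u=t(i-1,j)$ and $v=t(i,j-1)$. As $u$ is defined and $j\ge1$, the definition of $u$ shows that $z=t(i-1,j-1)$ is defined and is a lower neighbor of $u$. In the same way $z$ is a left neighbor of $v$. The residues of $u,v,z$ are that of $w$ minus $(1,0)$, $(0,1)$, $(1,1)$, and $w'$ has the same residue as $w$; so $u,v,z$ are distinct and differ from $w,w'$. This contradicts (R6)(d).

The domain is down-closed by definition, and places are right by definition. The vertex of place $o$ has residue $(0,0)$ by (R7)(a), and moving from a left or lower neighbor adds $(1,0)$ or $(0,1)$. This gives (a). In (b), $t(i-1,j)$ is a left neighbor of $t(i,j)$ if $i\ge1$, and (R5) says there is no other one, and none at all if $i=0$; similarly for lower neighbors. Statement (c) follows by induction from (R7) and the recursion \eqref{eq:rec}, since the cases (a)--(d) of (R7) correspond to the four places.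

\emph{Injectivity.} Let $t(i,j)=t(i',j')$; we use induction on $i+j$. By (a), comparing places, $i=0$ if and only if $i'=0$, and $j=0$ if and only if $j'=0$. If $i\ge1$, then (b) gives $t(i-1,j)=t(i'-1,j')$, so $(i-1,j)=(i'-1,j')$ by induction. If $i=0$ and $j\ge1$, use lower neighbors instead. If $i=j=0$, then $i'=j'=0$.

\emph{Edges.} The pairs listed are adjacent by construction. Conversely, by (R4), of two adjacent labeled vertices one is a left or lower neighbor of the other; now apply (b).
\end{proof}

\section{If $M$ halts, joint embedding fails}\label{sec:halt}

\begin{proposition}\label{prop:halt}
If $M$ halts on the blank tape, there are $A_1,A_2\in\mathcal C_M$ such that no $C\in\mathcal C_M$ admits injective homomorphisms from both $A_1$ and $A_2$. In particular $\mathcal C_M$ does not have the JEP.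
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:quadrant} choose $(i_0,j_0)\in\mathbb N^2$ with $y(i_0,j_0)\in H$, and put $n=i_0+j_0$. For $\epsilon\in\{1,2\}$ let $A_\epsilon$ consist of $D$ and new vertices $v_{ij}$ ($i,j\ge0$, $i+j\le n$), with edges $v_{ij}v_{i-1,j}$ and $v_{ij}v_{i,j-1}$ whenever both ends exist, and with one edge $v_{ij}d_\tau$ for each $(i,j)$, where $\tau$ consists of the residue $(i,j)\bmod3$, the place of $(i,j)$, and the symbol
\[
y(i,j)\ \text{ if } y(i,j)\notin H,\qquad (y(i,j),\epsilon)\ \text{ if } y(i,j)\in H.
\]

\emph{We have $A_\epsilon\in\mathcal C_M$.} Each $v_{ij}$ has degree at most $5$, while $D$ has minimum degree at least $10$. So a copy of $D$ in $A_\epsilon$ has its image in $V(D)$; it is then an automorphism of $D$, hence the identity. This is (R1). Rules (R2)--(R4) hold by construction. The neighbors $v_{i\pm1,j}$, $v_{i,j\pm1}$ of $v_{ij}$ have four different residues, so the only possible left neighbor of $v_{ij}$ is $v_{i-1,j}$, its only possible lower neighbor is $v_{i,j-1}$, and $v_{ij}$ is a left neighbor at most of $v_{i+1,j}$ and a lower neighbor at most of $v_{i,j+1}$. This gives (R5) and (R6)(b)--(d), and $v_{00}$ is the only vertex of place $o$. Finally, the places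 required in (R7)(b),(c) are right, and the symbols satisfy (R7) by Lemma~\ref{lem:quadrant}.

\emph{There is no joint $C$.} Let $\alpha:A_1\to C$ and $\beta:A_2\to C$ be injective homomorphisms with $C\in\mathcal C_M$. The restrictions of $\alpha$ and $\beta$ to $D$ are copies of $D$ in $C$, so by (R1) they are equal, and we regard them as the inclusion of $V(D)$. By injectivity $\alpha$ and $\beta$ map the vertices $v_{ij}$ outside $V(D)$. Since edges are preserved, so are labels and the left- and lower-neighbor relations. By induction on $i+j$ and the definition of $t_C$, we get $\alpha(v_{ij})=t_C(i,j)=\beta(v_{ij})$ for all $i+j\le n$. Hence $t_C(i_0,j_0)$ is adjacent to $d_\tau$ and to $d_{\tau'}$, where $\tau,\tau'$ have symbols $(y(i_0,j_0),1)$ and $(y(i_0,j_0),2)$. These are two neighbors in $V(D)$, contrary to (R3).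
\end{proof}

\section{If $M$ does not halt, joint embedding holds}\label{sec:nonhalt}

\begin{proposition}\label{prop:nonhalt}
If $M$ does not halt on the blank tape, then $\mathcal C_M$ has the JEP.
\end{proposition}

The proof occupies this section. As on the line, we glue $A$ and $B$ along the common part of what is generated from $D$ and the vertex of place $o$, and check that the result obeys all the rules. Let $A,B\in\mathcal C_M$.

\subsection*{One of the graphs has no copy of $D$}

Suppose one of them, say $A$, has no copy of $D$. Let $C=A+B$ be the disjoint union, and suppose that $C$ contains some $F\in\mathcal F_M$. If $F$ is connected, it lies in $A$ or in $B$; as it contains $D$, it lies in $B$, contradicting $B\in\mathcal C_M$. If $F=D+D$, then each component, being connected, lies in $A$ or in $B$, hence in $B$; so $B$ contains $F$, again a contradiction. Thus $C\in\mathcal C_M$.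

\subsection*{The amalgam}

Now suppose both $A$ and $B$ contain a copy of $D$. As in the proof of Proposition~\ref{prop:halt}, a joint $C$ must identify these copies and also $t_A(i,j)$ with $t_B(i,j)$ whenever both exist. We identify exactly this much. Let
\[
J=\mathrm{Dom}_A\cap\mathrm{Dom}_B,
\]
a down-closed set. For $(i,j)\in J$, Lemma~\ref{lem:generated}(c) says that the symbols of $t_A(i,j)$ and $t_B(i,j)$ lie in $\pi^{-1}(y(i,j))$. Since $M$ does not halt, $y(i,j)\notin H$, so both symbols equal $y(i,j)$, and by Lemma~\ref{lem:generated}(a) $t_A(i,j)$ and $t_B(i,j)$ have the same label. This is the only place where we use that $M$ does not halt.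

By (R2), (R3) and Lemma~\ref{lem:generated}, the induced subgraphs of $A$ and $B$ on $V(D)\cup t_A(J)$ and $V(D)\cup t_B(J)$ are isomorphic: both have exactly the edges of $D$, one edge from each vertex of the quadrant to the vertex of $D$ given by its label, and the edges of the grid on $J$. So we may rename vertices such that $V(A)\cap V(B)=I$, where
\[
I=V(D)\cup t(J),\qquad t(k,l)=t_A(k,l)=t_B(k,l)\quad\text{for }(k,l)\in J.
\]
Let $C$ be the graph with $V(C)=V(A)\cup V(B)$ and $E(C)=E(A)\cup E(B)$. Then $A$ and $B$ are induced subgraphs of $C$. Write $A\setminus B$ and $B\setminus A$ for the sets $V(A)\setminus I$ and $V(B)\setminus I$; there are no edges between them. In other words: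
\begin{equation}\label{eq:local}
\text{every neighbor in $C$ of a vertex of $A\setminus B$ lies in $A$, and similarly for $B\setminus A$.}
\end{equation}
It remains to show that $C\in\mathcal C_M$.

\subsection*{Rule (R1): no new copy of $D$}

Here we use that $D$ is dense: a copy cannot straddle the two sides. Consider a copy of $D$ in $C$, and let $D'$ be the image graph, isomorphic to $D$. If $V(D')\subseteq V(A)$ or $V(D')\subseteq V(B)$, the copy is the given one, by (R1) in $A$ or in $B$. Otherwise $X=V(D')\cap(A\setminus B)$ and $Y=V(D')\cap(B\setminus A)$ are nonempty. There are no edges between $X$ and $Y$, so the complement of $D'$, a spider, contains all edges between $X$ and $Y$. As the spider has no $4$-cycle, one of $X,Y$ has one element; as its maximum degree is $3$, the other has at most three. So $|X\cup Y|\le4$.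

Every vertex of $D'$ has at least $m-4$ neighbors in $D'$, hence at least $m-8\ge6$ neighbors in $V(D')\cap I$. A vertex of $t(J)$ has at most five neighbors in $I$, namely at most four in $t(J)$ by Lemma~\ref{lem:generated} and one in $V(D)$. So $D'$ contains no vertex of $t(J)$, and $V(D')\cap I\subseteq V(D)$. But then a vertex $x\in X$ is a vertex of $A$ outside $V(D)$ with at least six neighbors in $V(D)$, contrary to (R3) in $A$. This proves (R1). The only copy of $D$ in $C$ is the common one of $A$ and $B$, and labels in $C$ agree with those in $A$ and $B$.

\subsection*{Rules about one vertex or one edge}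

Rules (R2), (R3), (R4), (R7)(a)--(c) and the ``none'' clauses of (R5) each concern only vertices of $D$, a single vertex outside $V(D)$, or a single edge outside $V(D)$, together with edges to $D$. Such a configuration lies in $A$ or in $B$, so these rules hold in $C$.

\subsection*{Predecessors stay in the overlap}

For the remaining rules the following observation is the main tool. All vertices considered from now on are labeled, so if they lie in $I$ they lie in $t(J)$.

\begin{lemma}\label{lem:pred}
Let $q=t(k,l)\in I$ with $(k,l)\in J$. If $p$ is a left neighbor of $q$ in $C$, then $k\ge1$ and $p=t(k-1,l)\in I$. If $p$ is a lower neighbor of $q$ in $C$, then $l\ge1$ and $p=t(k,l-1)\in I$.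
\end{lemma}

\begin{proof}
The edge $pq$ lies in $A$ or in $B$, say in $A$. If $p$ is a left neighbor, Lemma~\ref{lem:generated}(b) gives $k\ge1$ and $p=t_A(k-1,l)$. As $J$ is down-closed, $(k-1,l)\in J$, so $p=t(k-1,l)\in I$. Lower neighbors are treated by the second half of Lemma~\ref{lem:generated}(b), and the case of an edge in $B$ by the same lemma for $B$.
\end{proof}

\subsection*{Rule (R5), ``at most one''}

Let $q$ have two left neighbors $p\ne p'$ in $C$. By (R5) in $A$ and in $B$, the edges $pq,p'q$ are not both in $A$ and not both in $B$; hence $q\in I$ by \eqref{eq:local}. Lemma~\ref{lem:pred} gives $p=p'$, a contradiction. For lower neighbors the argument is the same.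

\subsection*{Rule (R6)}

\emph{(a)} Let $p\ne p'$ have place $o$. They are not both in $A$ and not both in $B$, so we may assume $p\in A$, $p'\in B$. Then $p=t_A(0,0)$ and $p'=t_B(0,0)$, so $(0,0)\in J$ and $p=p'$, a contradiction.

\emph{(b)} Let $u$ be a left neighbor of distinct vertices $w,w'$ of place $\rightarrow$. If $u\in A\setminus B$, then $w,w'\in A$ by \eqref{eq:local}, contrary to (R6)(b) in $A$; likewise $u\in B\setminus A$ is impossible. So $u\in I$. By (R6)(b) in $A$ and in $B$, the vertices $w,w'$ are neither both in $A$ nor both in $B$; say $w\in A\setminus B$ and $w'\in B\setminus A$. By (R7)(b) in $A$, $u$ has place $o$ or $\rightarrow$, so $u=t(k,0)$ for some $k$. By definition $w=t_A(k+1,0)$ and $w'=t_B(k+1,0)$. So $(k+1,0)\in J$ and $w=w'$, a contradiction.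

\emph{(c)} Let $u$ be a lower neighbor of distinct vertices $w,w'$ of place $\uparrow$. As in (b), \eqref{eq:local} and (R6)(c) in $A$ and $B$ give $u\in I$ and, say, $w\in A\setminus B$, $w'\in B\setminus A$. By (R7)(c), $u=t(0,k)$ for some $k$, so $w=t_A(0,k+1)$, $w'=t_B(0,k+1)$, and $(0,k+1)\in J$ gives $w=w'$, a contradiction.

\emph{(d)} Suppose $u,v,z,w,w'$ form the forbidden configuration in $C$; they are not all in $A$ and not all in $B$. Each of $u,v$ is adjacent to each of $w,w',z$. We show that $u,v,z$ lie in $I$, and that $z$ forces the positions of $u$ and $v$ to fit together.

First, $u\in I$. Suppose $u\in A\setminus B$. By \eqref{eq:local}, $w,w',z\in A$, so $v\in B\setminus A$. By \eqref{eq:local} again, the neighbor $w$ of $v$ lies in $B$, so $w\in I$. As $u$ is a left neighbor of $w$, Lemma~\ref{lem:pred} gives $u\in I$, a contradiction. If $u\in B\setminus A$, exchange $A$ and $B$. Next, $v\in I$: if $v\in A\setminus B$, then $w,w',z\in A$, so $u\in B\setminus A$, contradicting $u\in I$; and $v\in B\setminus A$ is excluded in the same way.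

Write $u=t(k,l)$ and $v=t(k',l')$. As $z$ is a lower neighbor of $u$, Lemma~\ref{lem:pred} gives $l\ge1$ and $z=t(k,l-1)\in I$. As $z$ is a left neighbor of $v$, it also gives $z=t(k'-1,l')$. Since $t$ is injective, $v=t(k+1,l-1)$.

Thus $u,v,z\in I$, so $w,w'$ are neither both in $A$ nor both in $B$; say $w\in A\setminus B$ and $w'\in B\setminus A$. The vertex $w$ has place $\bullet$, left neighbor $t_A(k,l)$ and lower neighbor $t_A(k+1,l-1)$, so $w=t_A(k+1,l)$ by definition. Likewise $w'=t_B(k+1,l)$. Hence $(k+1,l)\in J$ and $w=w'$, a contradiction.

\subsection*{Rule (R7)(d)}

Let $w$ have place $\bullet$, left neighbor $u$ and lower neighbor $v$ in $C$. If $w\in A\setminus B$ or $w\in B\setminus A$, then by \eqref{eq:local} all three vertices lie in $A$, or all three in $B$. If $w\in I$, then $u,v\in I$ by Lemma~\ref{lem:pred}. In each case the equation for $\pi s(w)$ holds by (R7)(d) in $A$ or $B$.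

\medskip
So $C\in\mathcal C_M$. This proves Proposition~\ref{prop:nonhalt}. Together with Proposition~\ref{prop:halt} and Lemma~\ref{lem:finite} it proves Theorem~\ref{thm:main}. \qed

\section{Refinements}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(1) By Lemma~\ref{lem:finite} the only disconnected graph in $\mathcal F_M$ is $D+D$, and $D$ is connected. If all forbidden graphs are connected, the class is closed under disjoint unions and has the JEP.

(2) Let $\mathcal C$ be the monotone class defined by a finite set $\mathcal F$. If $A$ and $B$ embed into $C\in\mathcal C$, they also embed into the subgraph of $C$ induced on the union of the two images, which is in $\mathcal C$ and has at most $|A|+|B|$ vertices. So $\mathcal C$ has the JEP if and only if for all pairs $(A,B)$ of graphs, either $A\notin\mathcal C$, or $B\notin\mathcal C$, or some $C\in\mathcal C$ with at most $|A|+|B|$ vertices admits embeddings of $A$ and $B$. For given $\mathcal F,A,B$ this can be checked by a finite search. Hence the JEP is a $\Pi^0_1$ property of $\mathcal F$. By Theorem~\ref{thm:main} the $\Pi^0_1$-complete set of machines that do not halt on the blank tape reduces to it.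

(3) If $M$ does not halt, $\mathcal C_M$ has the JEP and therefore its weak version. If $M$ halts, Proposition~\ref{prop:halt} shows that the weak version fails too. So the same reduction applies.
\end{proof}

\section{One forbidden graph}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $\mathcal C$ be the class defined by forbidding $F$. If $F$ is connected, $\mathcal C$ is closed under disjoint unions and has the JEP. If $F=2K_1$, the members of $\mathcal C$ have at most one vertex, and $\mathcal C$ has the JEP.

Now let $F$ be disconnected, $F\ne2K_1$, and let $n=|F|\ge3$ be its number of vertices. Every graph with fewer than $n$ vertices is in $\mathcal C$; in particular $A=K_{n-1}$ is. Except in Case~2, the idea is as follows. We choose a suitable $B\in\mathcal C$ and assume that $A$ and $B$ embed into some $C\in\mathcal C$ with images $A'$ and $B'$. Then we find in $B'$ a component $F_i$ of $F$ that misses at least $n-|F_i|$ vertices of the clique $A'$. These vertices contain the rest of $F$, so $C$ contains $F$, a contradiction.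

\emph{Case 1: some component $F_j$ of $F$ is not contained in some component $F_i$.} Let $B$ be the disjoint union of $n$ copies of $F_i$. The components of $B$ do not contain the connected graph $F_j$, so $B\in\mathcal C$. At most $n-1$ of the $n$ copies of $F_i$ in $B'$ meet $A'$, so one is disjoint from $A'$. The rest of $F$, without the component $F_i$, has at most $n-1$ vertices and is contained in $A'$. So $C$ contains $F$, a contradiction.

In the remaining cases any two components contain each other, so they are isomorphic, and $F=kH$, the disjoint union of $k\ge2$ copies of a connected graph $H$.

\emph{Case 2: $H=K_1$.} Then $k=n\ge3$, and $\mathcal C$ consists of the graphs with at most $k-1$ vertices. It contains $K_{k-1}$ and its complement, which are not isomorphic as $k-1\ge2$. A graph $C\in\mathcal C$ into which both embed would have $k-1$ vertices and be isomorphic to both, a contradiction.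

\emph{Case 3: $H$ is not complete.} Let $B=H$, which is in $\mathcal C$ since $|H|<n$. The embeddings are induced, so the vertices common to $A'$ and $B'$ are pairwise adjacent in $B'\cong H$; as $H$ is not complete, there are at most $|H|-1$ of them. The clique $A'\setminus B'$ has at least $n-1-(|H|-1)=(k-1)|H|$ vertices and contains $(k-1)H$. Together with $B'$ this gives $kH$ in $C$, a contradiction.

\emph{Case 4: $H=K_r$ with $r\ge2$.} Let $B$ be the union of two copies of $K_r$ that share exactly one vertex. It has $2r-1<kr=n$ vertices, so $B\in\mathcal C$. The vertices common to $A'$ and $B'$ form a clique of $B'$, so they lie in one of the two copies of $K_r$. The other one, $L$, meets $A'$ in at most one vertex, and $1\le r-1$. So $A'\setminus L$ is a clique with at least $n-1-(r-1)=(k-1)r$ vertices. Together with $L$ it gives $kK_r$ in $C$, a contradiction.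
\end{proof}

\begin{remark}
Theorem~\ref{thm:one} depends on embeddings being induced. If $F=kK_1$ with $k\ge3$, the JEP fails by Case~2, but its weak version from Theorem~\ref{thm:strong}(3) holds, since $K_{k-1}$ contains every member of the class as a subgraph.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Braunfeld} Samuel Braunfeld, \emph{The undecidability of joint embedding and joint homomorphism for hereditary graph classes}, arXiv:1903.11932 (2019).
\end{thebibliography}

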